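# Infinitely many accumulation points of an edit distance function

## 1. Three theorems on accumulation points

**Theorem 1.** There is a non-trivial hereditary property $\mathcal H$ (not the class of all graphs) with infinitely many accumulation points in $(1/5,1/2)$; they include a strictly decreasing sequence converging to $1/5$.

**Theorem 2.** For a hereditary property let $A$ be its set of accumulation points, $A^{(0)}=A$, and let $A^{(d+1)}$ be the set of limit points of $A^{(d)}$. For every $m\ge 1$ there is a non-trivial hereditary property with $1/5\in A^{(m-1)}$.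

**Theorem 3.** For every non-trivial hereditary property other than the class of all graphs, $A$ is closed and nowhere dense in $[0,1]$.

The problem comes from Christopher Cox, Ryan R. Martin, Daniel McGinnis, "Accumulation points of the edit distance function", arXiv:2107.06706 (2021). It asks to prove or disprove: *any non-trivial hereditary property has only finitely many accumulation points*. Theorem 1 disproves it.

In words: a hereditary property $\mathcal H$ has an edit distance function $\mathrm{ed}_{\mathcal H}(p)$, which says how far, in the worst case, a large graph of density $p$ is from $\mathcal H$. This function is a minimum of explicit functions $g_K(p)$, one for each finite combinatorial object $K$ of a certain kind. The list of available objects is usually infinite, but near a given $p$ it may happen that finitely many of them suffice. An accumulation point is a $p$ near which no finite list suffices. Theorem 1 says there can be infinitely many such points, Theorem 2 that they can pile up on each other to any finite depth, and Theorem 3 that they nevertheless form a small set. These notes do not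 determine whether $A$ must be countable, and do not treat properties defined by finitely many forbidden graphs.

The number $1/5$ arises as $1/(3+2)$, where $3$ is the largest eigenvalue of $K_4$. Most of the work consists in turning the question into one about largest eigenvalues of graphs of maximum degree $3$.

## 2. Hereditary properties, edit distance, colored regularity graphs

**Definition (hereditary property).** A *hereditary property* $\mathcal H$ is a family of graphs closed under isomorphism and vertex-deletion. Every such $\mathcal H$ equals $\mathrm{Forb}(\mathcal F)=\bigcap_{F\in\mathcal F}\mathrm{Forb}(F)$ for some family $\mathcal F$, where $\mathrm{Forb}(F)$ is the set of graphs with no induced copy of $F$. It is *non-trivial* if it contains graphs of unbounded order; then it contains graphs of every order.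

**Definition (edit distance function).** For graphs $G,H$ on a common vertex set $V$ put $\mathrm{dist}(G,H)=|E(G)\triangle E(H)|/\binom{|V|}2$, and let $\mathrm{dist}(G,\mathcal H)$ be the minimum of $\mathrm{dist}(G,H)$ over $H\in\mathcal H$ with $V(H)=V(G)$. Then, for $p\in[0,1]$,
$$\mathrm{ed}_{\mathcal H}(p)=\limsup_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H): |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\}.$$

**Definition (CRG).** A *colored regularity graph* (CRG) $K$ is a complete graph whose vertices are each colored white or black and whose edges are each colored white, gray or black. A graph $F$ *embeds* in $K$, written $F\mapsto K$, if there is a map $\varphi:V(F)\to V(K)$ such that for distinct $u,v\in V(F)$: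

* if $\varphi(u)=\varphi(v)$ and $uv\in E(F)$, then the vertex $\varphi(u)$ is black;
* if $\varphi(u)=\varphi(v)$ and $uv\notin E(F)$, then the vertex $\varphi(u)$ is white;
* if $\varphi(u)\ne\varphi(v)$ and $uv\in E(F)$, then the edge $\varphi(u)\varphi(v)$ is black or gray;
* if $\varphi(u)\ne\varphi(v)$ and $uv\notin E(F)$, then the edge $\varphi(u)\varphi(v)$ is white or gray.

So the preimage of a white vertex is an independent set, the preimage of a black vertex is a clique, and a white, black or gray edge between two vertices means "no edges", "all edges", or "anything" between the two preimages. For example, the graphs that embed in the CRG with two white vertices and a gray edge are the bipartite graphs; with two black vertices and a gray edge they are the graphs whose vertex set is a union of two cliques; with one vertex of each color and a gray edge they are the graphs that split into a clique and an independent set. The cycle $C_5$ embeds in none of these three, because its cliques and its independent sets have at most $2$ vertices each.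

**Definition ($\mathcal K(\mathcal H)$ and $g_K$).** For $\mathcal H=\mathrm{Forb}(\mathcal F)$ let $\mathcal K(\mathcal H)$ be the set of CRGs $K$ with $F\not\mapsto K$ for all $F\in\mathcal F$. For a CRG $K$ on $v_1,\dots,v_k$ let $M_K(p)$ be the symmetric $k\times k$ matrix whose $(i,i)$ entry is $p$ if $v_i$ is white and $1-p$ if $v_i$ is black, and whose $(i,j)$ entry, $i\neq j$, is $p$, $1-p$ or $0$ according as $v_iv_j$ is white, black or gray. Put
$$g_K(p)=\min\Big\{x^TM_K(p)x:\ x\in\mathbb R^k_{\ge0},\ \textstyle\sum_ix_i=1\Big\}.$$

It is known (Balogh–Martin) that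
$$\mathrm{ed}_{\mathcal H}(p)=\min_{K\in\mathcal K(\mathcal H)}g_K(p)\qquad\text{for every }p\in[0,1],$$
the minimum being attained. We use this for non-trivial $\mathcal H$ other than the class of all graphs; the excluded case is discussed in Section 3.

**Definition (accumulation point).** A point $p\in[0,1]$ is an *accumulation point* of $\mathcal H$ if for every open interval $I\ni p$ there is no finite set $\mathcal S\subseteq\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(q)=\min_{K\in\mathcal S}g_K(q)$ for all $q\in I\cap[0,1]$.

We need a description of $\mathcal K(\mathcal H)$ that does not mention forbidden graphs, since our $\mathcal H$ will be given by what it contains: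
$$K\in\mathcal K(\mathcal H)\iff\text{every graph }F\text{ with }F\mapsto K\text{ lies in }\mathcal H.\tag{1}$$
Suppose $K\in\mathcal K(\mathcal H)$, $F\mapsto K$, but $F\notin\mathcal H$. Then $F$ contains an induced member of $\mathcal F$, and restricting the embedding shows that this member embeds in $K$, a contradiction. Conversely, members of $\mathcal F$ are not in $\mathcal H$, so if everything that embeds in $K$ lies in $\mathcal H$, no member of $\mathcal F$ embeds. A *sub-CRG* is the restriction of a CRG to a nonempty vertex subset. By (1), $\mathcal K(\mathcal H)$ is closed under sub-CRGs. Extending vectors by zeros shows that a sub-CRG $K'$ of $K$ has $g_{K'}\ge g_K$.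

## 3. Edit distance functions that need one or two CRGs

Let $\mathcal H=\mathrm{Forb}(K_2)$ be the class of edgeless graphs. The graph $K_2$ embeds in $K$ as soon as $K$ has a black vertex or an edge that is black or gray. So $\mathcal K(\mathcal H)$ consists of the CRGs with only white vertices and white edges, for which $M_K=pJ$ ($J$ the all-ones matrix) and $g_K(p)=p$. Hence $\mathrm{ed}_{\mathcal H}(p)=p$, as is clear directly, and a single white vertex computes it everywhere: $A=\emptyset$.

Let $\mathcal H$ consist of all complete and all edgeless graphs. If $K$ has a white vertex $u$ and a black vertex $v$, send two vertices to $v$ (adjacent) and one to $u$ when $uv$ is white: $K_2$ plus an isolated vertex embeds. When $uv$ is gray or black, send two non-adjacent vertices to $u$ and one vertex, adjacent to both, to $v$: the path on three vertices embeds. Neither graph is in $\mathcal H$, so by (1) all vertices of a $K\in\mathcal K(\mathcal H)$ have one color. If all are white, a gray or black edge again gives the three-vertex path, so all edges are white and $g_K=p$. If all are black, a gray or white edge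 $uv$ gives $K_2$ plus an isolated vertex (two adjacent vertices to $u$, one to $v$), so all edges are black and $g_K=1-p$. Thus $\mathrm{ed}_{\mathcal H}(p)=\min\{p,1-p\}$. There is a corner at $p=1/2$, but two CRGs suffice on $[0,1]$, so again $A=\emptyset$. A corner is not an accumulation point.

Finally, let $\mathcal H$ be the class of all graphs. Then $\mathrm{ed}_{\mathcal H}=0$ and every CRG lies in $\mathcal K(\mathcal H)$. For $0<p<1$ and a CRG $K$ on $k$ vertices, $x^TM_Kx\ge\min(p,1-p)|x|^2\ge\min(p,1-p)/k>0$, so the minimum is not attained, and by the letter of the definition every point of $[0,1]$ is an accumulation point. This degenerate case is what the phrase "not the class of all graphs" in Theorem 1 rules out.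

## 4. When a graph beats a white vertex

From here on $0<p<1/2$. Let $w$ denote a single white vertex, and $K\oplus K'$ the disjoint union of two CRGs with all cross edges gray; $kw$ means $w\oplus\dots\oplus w$ ($k$ terms). Since $M_K$ has nonnegative entries and diagonal entries at least $p$, we have $x^TM_Kx\ge p|x|^2$, so every $g_K(p)$ is positive.

**Additivity.**
$$\frac1{g_{K\oplus K'}}=\frac1{g_K}+\frac1{g_{K'}}.\tag{2}$$
A vector in the simplex of $K\oplus K'$ has the form $(ty,t'y')$ with $y,y'$ in the two simplices and $t+t'=1$, $t,t'\ge0$. The cross terms vanish, so $g_{K\oplus K'}=\min_{t+t'=1}(t^2g_K+t'^2g_{K'})$. By Cauchy–Schwarz, $1=(t+t')^2\le(t^2g_K+t'^2g_{K'})(1/g_K+1/g_{K'})$, with equality when $t:t'=\frac1{g_K}:\frac1{g_{K'}}$. This is (2).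

We regard a graph $G$ as the CRG with vertex set $V(G)$, all vertices black, edges of $G$ gray, non-edges white. A graph $F$ embeds in it when $V(F)$ can be split into cliques indexed by $V(G)$, with no edges of $F$ between cliques whose indices are non-adjacent in $G$. If $A$ is the adjacency matrix of $G$ and $I$ the identity matrix,
$$M_G(p)=p(J-I-A)+(1-p)I=pJ+(1-2p)I-pA.$$

**Normalization.** Put $c=\frac1p-2$, i.e. $p=\frac1{c+2}$; then $p\in(0,1/2)$ corresponds to $c\in(0,\infty)$, and large $p$ means small $c$. On the simplex $\Delta_G$ of probability vectors on $V(G)$ we have $x^TJx=1$, so dividing by $p$,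
$$\frac{g_G(p)}p=1-\nu_G(c),\qquad \nu_G(c)=\max_{x\in\Delta_G}\big(x^TAx-c|x|^2\big).\tag{3}$$
Since $g_G>0$, $\nu_G(c)<1$. Define
$$\Phi_G(c)=\frac1{1-\nu_G(c)}=\frac p{g_G(p)},\qquad \Phi_\emptyset=0 .$$
For a white vertex the corresponding number is $p/g_w(p)=1$. By (2), $p/g$ is additive over $\oplus$. Since $\mathrm{ed}_{\mathcal H}$ is a minimum of $g$'s, $p/\mathrm{ed}_{\mathcal H}(p)$ is a maximum of $p/g$'s: we are now looking for CRGs with *large* $p/g_K(p)$.

For $K_4$ we have $x^TAx=1-|x|^2$, so $\nu_{K_4}(c)=\max(1-(1+c)|x|^2)=\frac{3-c}4$ and $\Phi_{K_4}(c)=\frac4{1+c}$. This exceeds $1$, the value of a white vertex, exactly when $c<3$, that is, $p>1/5$.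

Here are the facts about $\nu$ and $\Phi$ that we use. As a maximum of functions of $c$ that are affine with slopes $-|x|^2\in[-1,0)$, $\nu_G$ is continuous and nonincreasing in $c$; hence so is $\Phi_G$. If $G\subseteq G'$ is any subgraph, then $\nu_G\le\nu_{G'}$ and $\Phi_G\le\Phi_{G'}$ (extend $x$ by zeros; $A$ only grows). Let $\lambda(G)$ denote the largest adjacency eigenvalue and $\Delta(G)$ the maximum degree. Then
$$\Phi_G(c)>1\iff\nu_G(c)>0\iff\lambda(G)>c.\tag{4}$$
The first equivalence is the definition of $\Phi$. For the second, if $\lambda(G)>c$ take a nonnegative eigenvector $f$ for $\lambda(G)$ with sum $1$; then $f^TAf-c|f|^2=(\lambda(G)-c)|f|^2>0$. Conversely $x^TAx\le\lambda(G)|x|^2$, so $\nu_G(c)>0$ forces $\lambda(G)>c$.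

In words: replacing a white vertex by the graph $G$ pays off exactly when $\lambda(G)>c$. As $c$ decreases ($p$ increases), $G$ is "off" until $c$ passes $\lambda(G)$, and then it switches "on".

We recall from Perron–Frobenius theory: $\lambda(G)$ is the maximum of the Rayleigh quotient $x^TAx/|x|^2$, it has a nonnegative eigenvector, and $\lambda(G)\le\Delta(G)$. If $G$ is connected, that eigenvector is positive, any positive eigenvector belongs to $\lambda(G)$, and deleting an edge strictly lowers $\lambda$.

## 5. Optimal CRGs have no black edges and no white edges at white vertices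

To bound $\mathrm{ed}_{\mathcal H}$ from below we must control *all* of $\mathcal K(\mathcal H)$. The next lemma removes most CRGs from consideration.

**Lemma 4 (Marchant–Thomason).** Let $0<p<1/2$ and let $K$ be a CRG all of whose proper sub-CRGs have strictly larger $g(p)$. Then $K$ has no black edges, and no white edge of $K$ is incident to a white vertex.

*Proof.* **Step 1.** This step shows that $M=M_K(p)$ is positive definite on vectors of sum zero. Let $g=g_K(p)$ and let $x$ be a minimizer. All $x_i>0$, since otherwise the support of $x$ is a proper sub-CRG with value at most $g$. So $x$ is an interior minimum on the simplex, and Lagrange multipliers give $Mx=\mu\mathbf 1$; multiplying by $x^T$ gives $\mu=g$. Let $d\ne0$ with $\sum d_i=0$. Since $d^TMx=0$,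
$$(x+td)^TM(x+td)=g+t^2d^TMd .$$
If $d^TMd\le0$, increase $t$ from $0$ until some coordinate of $x+td$ first becomes $0$; this happens because $d$ has a negative coordinate. We obtain a proper sub-CRG with value at most $g$, a contradiction. So $d^TMd>0$.

**Step 2.** This step excludes black edges, and white edges between white vertices. With $d=e_u-e_v$ we get $M_{uu}+M_{vv}>2M_{uv}$. If $uv$ is black, then $2M_{uv}=2(1-p)\ge M_{uu}+M_{vv}$, because $p<1-p$. If $u,v$ are white and $uv$ is white, both sides are $2p$. Both are impossible.

**Step 3.** This step excludes white edges from a white vertex to a black one. Suppose $u$ is white and the set $B$ of vertices joined to $u$ by white edges is nonempty; by Step 2 all of $B$ is black, and the other edges at $u$ are gray. Put $b=\sum_{v\in B}x_v>0$. Row $u$ of $Mx=g\mathbf 1$ reads $px_u+pb=g$. For $v\in B$, row $v$ has nonnegative terms, among them $px_u$ and those of $(M_Bx_B)_v$, where $M_B,x_B$ are the restrictions to $B$. So $(M_Bx_B)_v\le g-px_u=pb$, and $x_B^TM_Bx_B\le pb^2$. For $d=e_u-x_B/b$, a nonzero vector of sum zero,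
$$d^TMd=p-\frac2b\sum_{v\in B}px_v+\frac{x_B^TM_Bx_B}{b^2}\le p-2p+p=0,$$
contradicting Step 1. $\square$

Every CRG $K$ has a sub-CRG to which the lemma applies: take a sub-CRG $K'$ with $g_{K'}(p)=g_K(p)$ and as few vertices as possible. Its proper sub-CRGs have $g\ge g_{K'}$, and not equal by minimality.

## 6. Subcubic graphs of large girth, for $c\ge2\sqrt2$

For $\Delta(G)\le3$ we have $\lambda(G)\le3$, so by (4) such a $G$ can be on only for $c<3$. The next lemma says that for $c\ge2\sqrt2$ a forest is never on, and a graph of large girth, even if on, gains very little. Forests have girth $\infty$.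

**Lemma 5.** Let $\Delta(G)\le3$ and $c\in[2\sqrt2,3]$.
(a) If $G$ is a forest, then $\nu_G(c)\le0$, i.e. $\Phi_G(c)\le1$.
(b) If $G$ has girth at least $2R+2$, where $R\ge 0$ is an integer, then $\nu_G(c)\le2^{-R/2}$.

*Proof.* Assume $\nu=\nu_G(c)>0$ (otherwise there is nothing to show), with maximizer $x$.

**Step 1.** We derive a local inequality from optimality. Moving from $x$ towards $e_u$ inside the simplex cannot increase the quadratic form, so its derivative in direction $e_u-x$ is at most $0$: $((A-cI)x)_u\le x^T(A-cI)x=\nu$. Averaging the left sides with weights $x_u$ gives exactly $\nu$, so equality holds on the support of $x$. There $(Ax)_u=cx_u+\nu\ge cx_u$; off the support $(Ax)_u\ge0=cx_u$. Thus $(Ax)_u\ge cx_u$ for all $u$.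

**Step 2.** We turn this into growth of $x$ on spheres. Let $\mu=x_v=\max x>0$, let $S_r$ be the set of vertices at distance $r$ from $v$, and $a_r=\sum_{u\in S_r}x_u$. Suppose $G$ has no cycle of length at most $2R+1$, and let $0\le r<R$. There is no edge inside $S_r$, since with two shortest paths to $v$ it would create a cycle of length at most $2r+1$. Each vertex of $S_{r+1}$ has exactly one neighbor in $S_r$, since two would create a cycle of length at most $2r+2\le2R$. Each vertex of $S_{r-1}$ has at most $2$ neighbors in $S_r$ if $r\ge2$ (one of its at most three neighbors is in $S_{r-2}$), and at most $3$ if $r=1$. Neighbors of $S_r$ lie in $S_{r-1}\cup S_r\cup S_{r+1}$, so summing $cx_u\le(Ax)_u$ over $u\in S_r$ gives, for those $r<R$,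
$$ca_0\le a_1,\qquad ca_1\le a_2+3a_0,\qquad ca_r\le a_{r+1}+2a_{r-1}\quad(r\ge2).$$

**Step 3.** We show $a_{r+1}\ge\sqrt2\,a_r$ for $0\le r<R$. For $r=0$, $a_1\ge ca_0\ge\sqrt2a_0$. For $r=1$, $a_0\le a_1/c$ and $c-3/c$ increases with $c$, so $a_2\ge(c-\frac3c)a_1\ge\big(2\sqrt2-\frac3{2\sqrt2}\big)a_1=\frac5{2\sqrt2}a_1\ge\sqrt2a_1$. For $r\ge2$, inductively $a_{r-1}\le a_r/\sqrt2$, so $a_{r+1}\ge ca_r-2a_{r-1}\ge(2\sqrt2-\sqrt2)a_r=\sqrt2\,a_r$.

**Step 4.** We conclude. Since $x$ has sum $1$, $1\ge a_R\ge2^{R/2}\mu$. If $G$ is a forest this holds for every $R$, so $\mu\le 0$, a contradiction; this proves (a). In (b), $x^TAx\le3|x|^2$ gives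
$$\nu\le(3-c)|x|^2\le|x|^2\le\mu\sum_ux_u=\mu\le2^{-R/2}.\qquad\square$$

This is where the bound $2\sqrt2$ enters: it makes the recursion $a_{r+1}\ge ca_r-2a_{r-1}$ force exponential growth.

## 7. Hereditary properties built from a tree of graphs

Let $\mathbb N=\{1,2,\dots\}$. For a finite sequence $t$ of positive integers let $|t|$ be its length, $\sigma(t)$ the sum of its entries, $t|l$ its prefix of length $l$. Sequences of length at most $m$ form a tree of depth $m$ with root $\emptyset$; the children of $t$ are the $(t,j)$, $j\in\mathbb N$.

Fix $m\ge1$. For each $s$ with $1\le|s|\le m$ let a finite graph $P_s$ be given such that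

> **(P)** $\Delta(P_s)\le3$, $P_s$ contains a cycle, and $\mathrm{girth}(P_s)\ge\max\{4,\sigma(s)\}$.

For $s\in\mathbb N^m$ put $K_s=P_{s|1}\oplus\dots\oplus P_{s|m}$, a CRG with all vertices black; we call $P_{s|l}$ its $l$-th *part*. Let $\mathcal H$ be the set of graphs that embed in some $K_s$, $s\in\mathbb N^m$. It is hereditary, and it contains all complete graphs (send everything to one black vertex), so it is non-trivial.

For any $t$ with $|t|\le m$, including $t=\emptyset$, put
$$K_t=P_{t|1}\oplus\dots\oplus P_t\oplus(m-|t|)\,w,\qquad U_t(c)=\sum_{l=1}^{|t|}\Phi_{P_{t|l}}(c)+(m-|t|)=\frac p{g_{K_t}(p)},$$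
the last equality by additivity. For $m=1$ these are $K_\emptyset=w$ and $K_{(j)}=P_j$.

The white vertices appear as limits of the $P_s$: a large graph of large girth contains large edgeless "room", and so can imitate $w$.

**Lemma 6.** $K_t\in\mathcal K(\mathcal H)$ for every $t$ with $|t|\le m$. Hence $p/\mathrm{ed}_{\mathcal H}(p)\ge U_t(c)$ for $p\in(0,1/2)$ and $c=1/p-2$.

*Proof.* If $|t|=m$, this is (1). Let $|t|<m$, $F\mapsto K_t$, $h=|V(F)|$. Extend $t$ to some $s\in\mathbb N^m$ with $s_{|t|+1}\ge h$. For $l>|t|$ the graph $P_{s|l}$ contains a cycle and has girth at least $\sigma(s|l)\ge h$, so it has at least $h$ vertices. The vertices of $F$ mapped to the $i$-th white vertex of $K_t$ form an independent set; map them instead injectively into $V(P_{s|(|t|+i)})$, and leave all other vertices of $F$ where they are. Two non-adjacent vertices moved into the same part go to distinct vertices, joined by a white or gray edge, which is allowed; edges between different parts are gray, so there everything is allowed; and nothing changed inside the first $|t|$ parts. So $F\mapsto K_s$ and $F\in\mathcal H$. By (1),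 $K_t\in\mathcal K(\mathcal H)$. Finally $\mathrm{ed}_{\mathcal H}(p)\le g_{K_t}(p)=p/U_t(c)$. $\square$

The converse is the heart of the matter: no relevant CRG in $\mathcal K(\mathcal H)$ does better than the $K_t$.

**Lemma 7.** Let $K\in\mathcal K(\mathcal H)$ have no black edges and no white edges incident to white vertices. Then $K$ has at most $m$ white vertices, and there is $t$ with $|t|\le m$ such that
$$\frac p{g_K(p)}\le U_t(c)\qquad\text{for all }c\in[2\sqrt2,3],\ p=\tfrac1{c+2}.$$

*Proof.* **Step 1.** We build a test graph that is as rich as $K$ allows. Let $N$ be large. For each vertex $z$ of $K$ take a set $U_z$ of size $N$, independent if $z$ is white and a clique if $z$ is black. If $zz'$ is white, put no edges between $U_z$ and $U_{z'}$. If $zz'$ is gray, put a bipartite graph between them such that for all $X\subseteq U_z$, $Y\subseteq U_{z'}$ with $|X|,|Y|\ge N/(2m)$ there are at least $|X||Y|/4$ edges and at least $|X||Y|/4$ non-edges between $X$ and $Y$. A random bipartite graph with edge probability $\frac12$ does this for large $N$: for given $X,Y$ the number of edges is off its mean $|X||Y|/2$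 by more than $|X||Y|/4$ with probability at most $2e^{-|X||Y|/8}\le2e^{-N^2/(32m^2)}$ by Hoeffding, and there are at most $4^N$ pairs $(X,Y)$, so the failure probability is at most $4^N\cdot2e^{-N^2/(32m^2)}\to0$. The resulting graph $F_N$ embeds in $K$ by $U_z\to z$. By (1), $F_N\in\mathcal H$: there are $s=s(N)\in\mathbb N^m$ and an embedding $\varphi$ of $F_N$ in $K_s$.

**Step 2.** We find, for each $z$, a large part of $U_z$ on which $\varphi$ is simple. Recall that $K_s$ has only black vertices and only gray and white edges.

*Black $z$.* Distinct images of vertices of the clique $U_z$ are joined by gray edges. A set of vertices of $K_s$ pairwise joined by gray edges meets each part in a clique of $P_{s|l}$, hence in at most $2$ vertices, because girth at least $4$ excludes triangles. So $\varphi(U_z)$ has at most $2m$ vertices, and some vertex $\psi(z)$ of $K_s$ satisfies $|U_z'|\ge N/(2m)$, where $U'_z=U_z\cap\varphi^{-1}(\psi(z))$.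

*White $z$.* Two vertices of the independent set $U_z$ cannot share an image, since that image would have to be white. So $\varphi$ is injective on $U_z$. Some part $l(z)\in\{1,\dots,m\}$ receives a subset $U'_z\subseteq U_z$ with $|U'_z|\ge N/m$; in particular $|V(P_{s|l(z)})|\ge N/m$.

**Step 3.** We show that $\varphi$ respects the structure of $K$.

(i) *Let $z\ne z'$ be black. Then $\psi(z)\ne\psi(z')$, and if $zz'$ is gray, then $\psi(z)\psi(z')$ is gray.* In both cases ($zz'$ white or gray) there is a non-edge between $U_z'$ and $U'_{z'}$; if $\psi(z)=\psi(z')$ this vertex would have to be white. If $zz'$ is gray, there are edges and non-edges between $U'_z$ and $U'_{z'}$, so $\psi(z)\psi(z')$ is neither white nor black.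

(ii) *Let $z$ be white and $z'$ black. Then $\psi(z')$ is not in part $l(z)$.* By hypothesis $zz'$ is gray. Suppose $\psi(z')$ lies in part $l(z)$. If $x\in U_z'$ has a neighbor in $U'_{z'}$, then $\varphi(x)$ equals $\psi(z')$ or is joined to it by a gray edge, so it lies in the closed neighborhood of $\psi(z')$ in $P_{s|l(z)}$, which has at most $4$ vertices. As $\varphi$ is injective on $U_z$, there are at most $4$ such $x$, hence at most $4|U'_{z'}|$ edges between $U'_z$ and $U'_{z'}$. But there are at least $\frac14\cdot\frac Nm|U'_{z'}|$, a contradiction for $N>16m$.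

(iii) *Let $z\ne z'$ be white. Then $l(z)\ne l(z')$.* Again $zz'$ is gray. If $l(z)=l(z')$, then for each $x\in U_z'$ the neighbors of $x$ in $U'_{z'}$ are mapped injectively into the closed neighborhood of $\varphi(x)$ in that part, so there are at most $4|U'_z|$ edges; but there are at least $\frac14\cdot\frac Nm|U'_z|$, a contradiction for $N>16m$.

**Step 4.** We compare $K$ with a sum of white vertices and subgraphs of the parts. Let $r$ be the number of white vertices of $K$ and $R=\{l(z):z\text{ white}\}$. By (iii), $|R|=r$, so $r\le m$. By (ii), all $\psi(z)$ lie in parts $l\notin R$. For $l\notin R$ let $G_l$ be the subgraph of $P_{s|l}$ induced on the vertices $\psi(z)$ in part $l$ (possibly $G_l=\emptyset$), and let $K^+=r\,w\oplus\bigoplus_{l\notin R}G_l$. Identify the black vertices of $K$ with those of $K^+$ by $\psi$, which is injective by (i), and the white ones by any bijection. Then $M_K\ge M_{K^+}$ entrywise: diagonal entries agree; edges at white vertices are gray in both; between black vertices, gray edges of $K$ become gray by (i), and white edges of $K$ (entry $p$) become white or gray (entry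 $p$ or $0$). So $g_K\ge g_{K^+}$, and by additivity
$$\frac p{g_K(p)}\le r+\sum_{l\notin R}\Phi_{G_l}(c).\tag{5}$$

**Step 5.** We let $N\to\infty$ to find $t$. The graphs $G_l$, the set $R$ and the sequence $s$ depend on $N$. Pass to a subsequence on which $R$ is constant and each of the $m$ coordinates of $s(N)$ is either constant or tends to infinity. Let $a$ be maximal such that the first $a$ coordinates are constant, and let $t$ be the sequence they form; $|t|=a$.

For $l\le a$, $P_{s(N)|l}=P_{t|l}$ is a fixed finite graph. Since $|V(P_{s(N)|l})|\ge N/m$ for $l\in R$, we have $l\notin R$ for $l\le a$. So $R\subseteq\{a+1,\dots,m\}$, and $\Phi_{G_l}\le\Phi_{P_{t|l}}$ for $l\le a$ by monotonicity. For $l>a$, coordinate $a+1$ tends to infinity, so $\mathrm{girth}(P_{s(N)|l})\ge\sigma(s(N)|l)\to\infty$. Once this exceeds $|V(K)|$, the graph $G_l$, having at most $|V(K)|$ vertices, is a forest or empty, and $\Phi_{G_l}(c)\le1$ for $c\in[2\sqrt2,3]$ by Lemma 5(a). With such an $N$, (5) gives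
$$\frac p{g_K(p)}\le r+\sum_{l\le a}\Phi_{P_{t|l}}(c)+(m-a-r)=U_t(c).$$
The choice of $t$ did not involve $c$. $\square$

In particular the CRG with $m+1$ white vertices and all edges gray is not in $\mathcal K(\mathcal H)$, so $\mathcal H$ is not the class of all graphs.

**Corollary 8.** For $c\in[2\sqrt2,3]$ and $p=1/(c+2)$, $\ p/\mathrm{ed}_{\mathcal H}(p)=\max_{|t|\le m}U_t(c)$, the maximum being attained.

*Proof.* Lemma 6 gives $\ge$ for every $t$. Take $K\in\mathcal K(\mathcal H)$ with $g_K(p)=\mathrm{ed}_{\mathcal H}(p)$ and replace it by a sub-CRG as at the end of Section 5; by Lemmas 4 and 7, $p/\mathrm{ed}_{\mathcal H}(p)\le U_{t'}(c)$ for some $t'$. $\square$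

## 8. One level: only the supremum of the eigenvalues is visible

Take $m=1$. We are given graphs $P_1,P_2,\dots$, and by Corollary 8
$$\frac p{\mathrm{ed}_{\mathcal H}(p)}=\max\Big\{1,\ \max_j\Phi_{P_j}(c)\Big\}\qquad(2\sqrt2\le c\le3).$$
If $\lambda(P_j)<\Lambda$ for all $j$ and $\lambda(P_j)\to\Lambda$, then as $c\uparrow\Lambda$ each single $P_j$ switches off before $c$ reaches $\Lambda$, while some other is still on; so infinitely many are needed near $c=\Lambda$. (Section 9 contains the careful argument.)

The natural attempt at infinitely many accumulation points is to merge several such families: choose targets $c_1<c_2<\cdots$ and put into the list, for each $i$, graphs with eigenvalues increasing to $c_i$. This fails, and we can say exactly how.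

**Observation 9.** Let $m=1$, let $P_1,P_2,\dots$ satisfy (P), and let $\Lambda=\sup_j\lambda(P_j)$. If $c_0\in(2\sqrt2,3)$ and $c_0\ne\Lambda$, then $1/(c_0+2)$ is not an accumulation point of $\mathcal H$.

*Proof.* If $c_0>\Lambda$, then for $c$ near $c_0$ all $\Phi_{P_j}(c)\le1$ by (4), and the single CRG $w$ computes $\mathrm{ed}_{\mathcal H}$. If $c_0<\Lambda$, some $P_{j_0}$ has $\lambda(P_{j_0})>c_0$, so $\eta=\nu_{P_{j_0}}(c_0)>0$, and $\nu_{P_{j_0}}(c)>\eta/2$ for $c$ near $c_0$. Choose $R$ with $2^{-R/2}<\eta/2$. For $j\ge2R+2$ the girth of $P_j$ is at least $2R+2$, so $\nu_{P_j}(c)\le2^{-R/2}<\nu_{P_{j_0}}(c)$ by Lemma 5(b). So neither $w$ nor any $P_j$ with $j\ge2R+2$ is optimal near $c_0$, and the finitely many $P_j$ with $j<2R+2$ suffice. $\square$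

So in the merged list, near $c_1$ the graphs meant for $c_2$ are already on, with a definite gain over $1$. The graphs meant for $c_1$ have gains tending to $0$ there, and are invisible. Only the largest target survives.

The remedy is to make the choice of the sequence *conditional*, using two levels, $K_{(i,j)}=P_i\oplus P_{(i,j)}$, with $U_{(i,j)}=\Phi_{P_i}+\Phi_{P_{(i,j)}}$. The first part acts as a key: whoever uses $P_i$ in the first part may use only the graphs $P_{(i,j)}$ (or $w$) in the second. We let $\lambda(P_{(i,j)})\uparrow c_i$ as $j\to\infty$, and arrange that near $c_i$ the key $P_i$ is the only competitive choice: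

* Graphs from branches $k<i$ are off at $c_i$, so they gain nothing.
* Graphs from branches $k>i$ are unavoidably on at $c_i$, but their girth is chosen so large, after $P_i$ is known, that by Lemma 5(b) their total gain is smaller than that of $P_i$.

For this $P_i$ must be on at $c_i$, with a gain $\nu_{P_i}(c_i)>0$ that is fixed before the later branches are chosen. So we need $\lambda(P_i)>c_i$, where $c_i$ is a limit of eigenvalues of subcubic graphs of arbitrarily large girth. Sections 9 and 10 make the two halves precise.

## 9. A criterion for accumulation points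

**Proposition 10.** In the setting of Section 7, let $t\in\mathbb N^{m-1}$ and $c_t\in(2\sqrt2,3]$ be such that

* (α) $\lambda(P_{(t,j)})<c_t$ for all $j$, and $\lambda(P_{(t,j)})\to c_t$ as $j\to\infty$;
* (β) $U_{t'}(c_t)<U_t(c_t)$ for every $t'$ with $|t'|\le m$ that is neither $t$ nor of the form $(t,j)$.

Then $p_t=1/(c_t+2)$ is an accumulation point of $\mathcal H$.

*Proof.* **Step 1.** We assume finitely many CRGs suffice, and extract one that is optimal infinitely often. Suppose a finite $\mathcal S\subseteq\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$ on an open interval $I\ni p_t$. Choose $q_n\in I$ with $q_n>p_t$, $q_n\downarrow p_t$ and $c^{(n)}=1/q_n-2\in(2\sqrt2,c_t)$; then $c^{(n)}\uparrow c_t$. For each $n$ some $K\in\mathcal S$ has $g_K(q_n)=\mathrm{ed}_{\mathcal H}(q_n)$. Let $K'$ be a sub-CRG of $K$ with as few vertices as possible subject to $g_{K'}(q_n)=g_K(q_n)$. There are only finitely many candidates for $K'$, so after passing to a subsequence $K'$ is the same for all $n$. It lies in $\mathcal K(\mathcal H)$, and by Lemma 4 it satisfies the hypotheses of Lemma 7. Let $t'$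 be the sequence that Lemma 7 provides for $K'$; it is the same for all $n$.

**Step 2.** We show that $t'$ strictly beats $t$ just below $c_t$. By Lemmas 7 and 6, for all $n$ and $j$,
$$U_{t'}(c^{(n)})\ge\frac{q_n}{g_{K'}(q_n)}=\frac{q_n}{\mathrm{ed}_{\mathcal H}(q_n)}\ge U_{(t,j)}(c^{(n)}).$$
Since $|t|=m-1$, $U_{(t,j)}=U_t-1+\Phi_{P_{(t,j)}}$. For fixed $n$, (α) gives a $j$ with $\lambda(P_{(t,j)})>c^{(n)}$, so $\Phi_{P_{(t,j)}}(c^{(n)})>1$. Hence
$$U_{t'}(c^{(n)})>U_t(c^{(n)})\qquad\text{for all }n.\tag{6}$$

**Step 3.** We show that no $t'$ can do this. Letting $n\to\infty$ in (6), continuity gives $U_{t'}(c_t)\ge U_t(c_t)$, so by (β) $t'=t$ or $t'=(t,j)$ for some $j$. The case $t'=t$ contradicts (6). If $t'=(t,j)$, then (6) says $\Phi_{P_{(t,j)}}(c^{(n)})>1$, i.e. $\lambda(P_{(t,j)})>c^{(n)}$, for all $n$; hence $\lambda(P_{(t,j)})\ge c_t$, contradicting (α). $\square$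

## 10. Approximating an eigenvalue from below by graphs of large girth

**Lemma 11.** Let $B$ be a connected graph with $\Delta(B)\le3$ and $|E(B)|\ge|V(B)|+1$. For all $g\in\mathbb N$ and $\varepsilon>0$ there are connected graphs $P$ and $B'=P-e$ ($e$ an edge of $P$) with $\Delta(P)\le3$, $P$ containing a cycle, $\mathrm{girth}(P)\ge g$ (so $|V(P)|\ge g$), $|E(B')|\ge|V(B')|+1$, and
$$\lambda(B)-\varepsilon<\lambda(B')<\lambda(P)<\lambda(B).$$

The strict inequality $\lambda(B')<\lambda(P)$ is what Section 8 asked for: $P$ will be the key, and $\lambda(B')$ the target of the next level, where the lemma is applied again with $B'$ in place of $B$.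

A *covering* $\pi:\tilde D\to D$ of graphs is a map of vertex sets that sends the neighbors of each vertex $\tilde u$ bijectively onto the neighbors of $\pi(\tilde u)$. If $D$ is connected and $\tilde D$ nonempty, $\pi$ is onto, and all fibers have the same size $k$ (the edges of $\tilde D$ above an edge $uv$ match the fibers over $u$ and $v$); $k$ is the number of *sheets*. Coverings compose, and a component of a covering graph of a connected graph is again one. For instance, $C_6$ is a connected $2$-sheeted cover of $C_3$.

*Proof.* **Step 1.** We construct a covering that doubles the girth. For a graph $D$ with a cycle let $\hat D$ have vertex set $V(D)\times\mathbb Z_2^{E(D)}$, with $(u,x)\sim(v,x+e_{uv})$ whenever $uv\in E(D)$, where $e_{uv}$ is the unit vector. Each $(u,x)$ has exactly one neighbor over each neighbor of $u$, so the projection is a covering. (For $D=C_3$, going once around from $(u,0)$ leads to $(u,(1,1,1))$ and going twice around returns, so $\hat D$ consists of four $6$-cycles on its $24$ vertices.)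

Consider a cycle of length $L$ in $\hat D$. Its projection is a closed walk of length $L$ in $D$. This walk never goes back along the edge it just used, also cyclically: stepping from $(u,x)$ along $uv$ and back along $vu$ returns to $(u,x)$, which a cycle does not do. Since the second coordinate returns to its start, the walk uses every edge an even number of times. At each vertex it visits, it arrives and leaves by different edges, so the edges it uses form a subgraph of minimum degree at least $2$. This subgraph contains a cycle, so at least $\mathrm{girth}(D)$ edges are used, each at least twice, and $L\ge2\,\mathrm{girth}(D)$.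

**Step 2.** We iterate to get a connected cover of $B$ with large girth and many sheets. A connected $k$-sheeted cover of $B$ has $k|V(B)|$ vertices and $k|E(B)|$ edges, so $|E|-|V|=k(|E(B)|-|V(B)|)\ge k$; in particular it contains a cycle. So we can apply Step 1 repeatedly, taking one component each time, and obtain a connected cover $\pi:\tilde B\to B$ with girth as large as we like. Since $\tilde B$ contains a cycle, $k|V(B)|=|V(\tilde B)|\ge\mathrm{girth}(\tilde B)$, so $k$ also becomes as large as we like. Fix $\tilde B$ with girth at least $g$, $k\ge3$ and $4/k<\varepsilon$. Coverings preserve degrees, so $\Delta(\tilde B)\le3$.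

**Step 3.** We delete two edges to make the inequalities strict. Let $f>0$ be a Perron vector of $B$. Then $\tilde f=f\circ\pi$ is a positive eigenvector of $\tilde B$ with eigenvalue $\lambda(B)$, so $\lambda(\tilde B)=\lambda(B)$. Delete an edge on a cycle of $\tilde B$ to get $P$; it is connected, with $|E(P)|-|V(P)|\ge k-1\ge2$, so it contains a cycle. Delete an edge $e$ on a cycle of $P$ to get $B'$; it is connected, with $|E(B')|-|V(B')|\ge k-2\ge1$. By Perron–Frobenius, $\lambda(B')<\lambda(P)<\lambda(\tilde B)=\lambda(B)$. Deleting edges does not decrease the girth, so $\mathrm{girth}(P)\ge g$, and $|V(P)|\ge g$ since $P$ contains a cycle.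

**Step 4.** We check that little was lost. In the Rayleigh quotient of $\tilde f$, each deleted edge costs at most $2\max f^2$ in the numerator, and $|\tilde f|^2=k|f|^2\ge k\max f^2$. So
$$\lambda(B')\ge\lambda(B)-\frac{4\max f^2}{|\tilde f|^2}\ge\lambda(B)-\frac4k>\lambda(B)-\varepsilon.\qquad\square$$

The lemma applies to $K_4$, with $\lambda(K_4)=3$ and $6\ge4+1$, and then to every $B'$ it produces.

## 11. A sequence of accumulation points decreasing to $1/5$

*Proof of Theorem 1.* Take $m=2$.

**Step 1.** We choose the graphs, branch by branch, each branch being told the gains of the earlier keys. Recursively for $k=1,2,\dots$ we construct $P_k$, $B_k$, $P_{(k,j)}$ and numbers $c_k=\lambda(B_k)$, $\nu_k=\nu_{P_k}(c_k)>0$. Given the data for $i<k$, put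
$$\delta_k=\min\big(\{\tfrac13\}\cup\{\nu_i/5:\ i<k\}\big)>0$$
and choose $R_k$ with $2^{-R_k/2}\le\delta_k$. Apply Lemma 11 to $K_4$ to get $P_k$ and $B_k=P_k-e$ with $\mathrm{girth}(P_k)\ge\max\{4,k,2R_k+2\}$ and
$$\max\{2\sqrt2,\ \lambda(P_{k-1}),\ 3-\tfrac1k\}<c_k=\lambda(B_k)<\lambda(P_k)<3$$
(omit $\lambda(P_{k-1})$ if $k=1$). This is possible because the maximum on the left is less than $3$. Since $\lambda(P_k)>c_k$, (4) gives $\nu_k>0$. Next, for each $j\ge1$ apply Lemma 11 to $B_k$ to get $P_{(k,j)}$ with
$$c_k-\tfrac1j<\lambda(P_{(k,j)})<c_k,\qquad\mathrm{girth}(P_{(k,j)})\ge\max\{4,k+j,2R_k+2\}.$$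
Condition (P) holds, so Section 7 provides $\mathcal H$, non-trivial and not the class of all graphs.

**Step 2.** We verify Proposition 10 for $t=(i)$, $i\in\mathbb N$, with $c_t=c_i\in(2\sqrt2,3)$. Condition (α) is clear. For (β), note first that $U_{(i)}(c_i)=\frac1{1-\nu_i}+1\ge2+\nu_i$. The sequences $t'$ to be compared are $\emptyset$, and $(k)$ and $(k,j)$ with $k\ne i$.

For $t'=\emptyset$: $U_\emptyset=2<2+\nu_i$.

For $k<i$: by construction $\lambda(P_1)<\lambda(P_2)<\cdots$, so
$$\lambda(P_{(k,j)})<c_k<\lambda(P_k)\le\lambda(P_{i-1})<c_i .$$
All these graphs are off at $c_i$: $\Phi_{P_k}(c_i),\Phi_{P_{(k,j)}}(c_i)\le1$, and $U_{(k)}(c_i),U_{(k,j)}(c_i)\le2$.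

For $k>i$: by Lemma 5(b), $\nu_{P_k}(c_i)$ and $\nu_{P_{(k,j)}}(c_i)$ are at most $2^{-R_k/2}\le\delta_k\le\min\{\frac13,\nu_i/5\}$. So both $\Phi$'s are at most $\frac1{1-\delta_k}\le1+2\delta_k$ (valid since $\delta_k\le\frac12$), and $U_{(k)}(c_i),U_{(k,j)}(c_i)\le2+4\delta_k\le2+\frac45\nu_i<2+\nu_i$.

So (β) holds, and $p_i=1/(c_i+2)$ is an accumulation point of $\mathcal H$ for every $i$.

**Step 3.** We locate the points. Since $c_i<\lambda(P_i)<c_{i+1}<3$ and $c_i>3-\frac1i$, the $c_i$ increase strictly to $3$, so the $p_i$ decrease strictly to $1/5$. They lie in $(1/5,1/2)$. $\blacksquare$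

## 12. Accumulation points of every finite depth at $1/5$

For Theorem 2 we use all levels of the tree, giving each node $w$ of the tree its own target $c_w$ (in this section the letter $w$ denotes a sequence, not a white vertex). First a general fact.

**$A$ is closed.** Let $p$ be a limit of points of $A$. Every open interval $I\ni p$ contains some $q\in A$, and $I$ is also an open interval containing $q$; so no finite set computes $\mathrm{ed}_{\mathcal H}$ on $I$. Hence $p\in A$. In particular $A^{(d+1)}\subseteq A^{(d)}$ for all $d$.

*Proof of Theorem 2.* Let $m\ge1$.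

**Step 1.** We construct the tree of graphs. Put $B_\emptyset=K_4$, $c_\emptyset=3$, $a_\emptyset=2\sqrt2$. For $1\le|w|\le m$ define $P_w$, $B_w$, $c_w=\lambda(B_w)$, $\nu_w=\nu_{P_w}(c_w)>0$ and a lower barrier $a_w<c_w$ by recursion on $\sigma(w)$. Write $w=(s,j)$ and put
$$a_w=\max\{a_s,\ \lambda(P_{(s,j-1)})\}$$
(omit the second term if $j=1$). By induction $a_s<c_s$ and $\lambda(P_{(s,j-1)})<c_s$, so $a_w<c_s$. Let $\delta_w$ be the minimum of $\frac13$ and all numbers $\nu_{(u,i)}/(3m)$ such that some $(u,i')$ with $i'>i$ is a prefix of $w$. There are finitely many such $(u,i)$, each with $\sigma((u,i))<\sigma((u,i'))\le\sigma(w)$, so they are already defined and $\delta_w>0$. Choose $R$ with $2^{-R/2}\le\delta_w$. Apply Lemma 11 to $B_s$ to get $P_w$ and $B_w=P_w-e$ with $\mathrm{girth}(P_w)\ge\max\{4,\sigma(w),2R+2\}$ and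
$$\max\{a_w,\ c_s-\tfrac1j\}<c_w<\lambda(P_w)<c_s.\tag{7}$$
Then $\nu_w>0$ by (4), and (P) holds. Three consequences will be used. Going down a branch, $a$ is nondecreasing. Going down a branch, $c$ and $\lambda(P)$ decrease: if $w$ is a child of $s$, then $c_w<\lambda(P_w)<c_s$, and $c_s<\lambda(P_s)$ if $s\ne\emptyset$. Among siblings they increase: $\lambda(P_{(s,j-1)})\le a_{(s,j)}<c_{(s,j)}<\lambda(P_{(s,j)})$.

**Step 2.** We verify Proposition 10 for every $t\in\mathbb N^{m-1}$. Condition (α) holds, because $c_t-\frac1j<c_{(t,j)}<\lambda(P_{(t,j)})<c_t$ by (7). If $m=1$, then $t=\emptyset$ and $c_t=3$; every $t'$ with $|t'|\le1$ is $t$ or a child of $t$, so (β) is vacuous, and $1/5\in A$.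

Let $m\ge2$. Then $2\sqrt2\le a_t<c_t<3$. For $1\le l\le m-1$ we have $\lambda(P_{t|l})>c_{t|l}\ge c_t$, so $\Phi_{P_{t|l}}(c_t)>1$; moreover, since $\Phi$ is nonincreasing in $c$,
$$\Phi_{P_{t|l}}(c_t)\ge\Phi_{P_{t|l}}(c_{t|l})=\frac1{1-\nu_{t|l}}\ge1+\nu_{t|l}.$$
Let $|t'|\le m$, with $t'$ neither $t$ nor a child of $t$. If $t'$ is a proper prefix of $t$, then $U_t(c_t)-U_{t'}(c_t)=\sum_{|t'|<l\le m-1}(\Phi_{P_{t|l}}(c_t)-1)>0$. Otherwise neither of $t,t'$ is a prefix of the other. Let $u$ be their longest common prefix, $b=|u|<\min(|t|,|t'|)$, and let $(u,i)$ and $(u,i')$, $i\ne i'$, be prefixes of $t$ and $t'$. Cancel the common terms $l\le b$ in $U_t(c_t)$ and $U_{t'}(c_t)$. What remains of $U_t(c_t)$ is $\sum_{b<l\le m-1}\Phi_{P_{t|l}}(c_t)+1$; the first term is at least $1+\nu_{(u,i)}$ and the others at least $1$, so the remainder is at least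
$$(m-b)+\nu_{(u,i)}.$$

If $i'<i$, then for $b<l\le|t'|$ the three consequences in Step 1 give
$$\lambda(P_{t'|l})\le\lambda(P_{(u,i')})\le\lambda(P_{(u,i-1)})\le a_{(u,i)}\le a_t<c_t,$$
so each of these $\Phi_{P_{t'|l}}(c_t)$ is at most $1$, and the remainder of $U_{t'}(c_t)$ is at most $(|t'|-b)+(m-|t'|)=m-b$.

If $i'>i$, then for $b<l\le|t'|$ the sequence $t'|l$ has the prefix $(u,i')$, so $\delta_{t'|l}\le\min\{\frac13,\nu_{(u,i)}/(3m)\}$. By Lemma 5(b), $\nu_{P_{t'|l}}(c_t)\le\delta_{t'|l}$, hence $\Phi_{P_{t'|l}}(c_t)\le1+2\delta_{t'|l}\le1+\frac2{3m}\nu_{(u,i)}$. There are at most $m$ such terms, so the remainder of $U_{t'}(c_t)$ is at most $(m-b)+\frac23\nu_{(u,i)}$.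

In both cases $U_{t'}(c_t)<U_t(c_t)$. So (β) holds, and $p_t=1/(c_t+2)\in A$ for all $t\in\mathbb N^{m-1}$.

**Step 3.** We climb the tree from level $m-1$ to the root. Put $p_s=1/(c_s+2)$ for $|s|\le m-1$. We claim $p_s\in A^{(m-1-|s|)}$, by downward induction on $|s|$. For $|s|=m-1$ this is Step 2. Let $|s|\le m-2$. By Step 1, $c_{(s,1)}<c_{(s,2)}<\cdots<c_s$ and $c_{(s,j)}>c_s-\frac1j$, so the points $p_{(s,j)}$ are distinct, different from $p_s$, and converge to $p_s$. They lie in $A^{(m-2-|s|)}$ by induction, so $p_s$ is a limit point of that set, i.e. $p_s\in A^{(m-1-|s|)}$. For $s=\emptyset$, $p_\emptyset=1/5\in A^{(m-1)}$. $\blacksquare$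

## 13. The accumulation points form a closed nowhere dense set

*Proof of Theorem 3.* Let $\mathcal H$ be non-trivial and not the class of all graphs. That $A$ is closed was shown at the start of Section 12. It remains to show that $A$ has empty interior in $[0,1]$; since every nonempty relatively open subset of $[0,1]$ contains a nonempty open interval $J\subseteq(0,1)$, it suffices to show that $J\not\subseteq A$ for every such $J$.

**Step 1.** We need continuity, to make certain sets closed. For fixed $x$, $x^TM_K(p)x$ is affine in $p$. So $g_K$ is a minimum of affine functions, hence concave, and $\mathrm{ed}_{\mathcal H}=\min_{K\in\mathcal K(\mathcal H)}g_K$ is concave as well. Finite concave functions are continuous on $(0,1)$.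

**Step 2.** We find an interval inside $J$ on which a single CRG suffices. For $K\in\mathcal K(\mathcal H)$ put $E_K=\{p\in J:g_K(p)=\mathrm{ed}_{\mathcal H}(p)\}$. By Step 1 this set is closed in $J$. Since CRGs are finite, there are countably many of them up to isomorphism, and isomorphic ones have the same $E_K$. The sets $E_K$ cover $J$, because the minimum is attained at every $p$. By the Baire category theorem some $E_K$ contains a nonempty open interval $I$. On $I$ the finite set $\mathcal S=\{K\}$ computes $\mathrm{ed}_{\mathcal H}$, so no point of $I$ is an accumulation point, and $J\not\subseteq A$. $\blacksquare$
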